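\title{Invertible operads are determined by their binary term}

\begin{abstract}
The levelwise tensor product makes the operads in a symmetric monoidal $\infty$-category $\mathcal C$ into a symmetric monoidal $\infty$-category. We show that $O\mapsto O(2)$, forgetting the $\Sigma_2$-action, is an isomorphism from the Picard group of operads in $\mathcal C$ to the Picard group of $\mathcal C$. It follows that in every nonzero compactly generated Bousfield localization of spectra, and in particular in spectra, the map sending an invertible object to its coendomorphism operad is an isomorphism of Picard groups. The proof represents invertible operads by a single spectrum, the group completion of a category of forests, and identifies this spectrum with the sphere by computing the colimit of a bisimplicial object in two ways.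
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $L\mathrm{Sp}$ be a nonzero compactly generated Bousfield localization of the $\infty$-category $\mathrm{Sp}$ of spectra, with localized smash product $\wedge$, unit $L\mathbb S$ (not necessarily compact) and internal mapping object $F$. An \emph{operad} $O$ in $L\mathrm{Sp}$ has terms $O(n)\in L\mathrm{Sp}^{B\Sigma_n}$ for $n\ge1$; there is no term in arity zero, and no condition is imposed on $O(1)$. For example, an associative algebra $A$ gives an operad with $O(1)=A$ and $O(n)=\ast$ for $n\ge2$. The levelwise smash product $(O\wedge P)(n)=O(n)\wedge P(n)$ makes the category $\mathrm{Operad}(L\mathrm{Sp})$ symmetric monoidal, and its unit is the nonunital commutative operad $\mathrm{Comm}$, with $\mathrm{Comm}(n)=L\mathbb S$ for all $n\ge1$. The \emph{Picard group} $\mathrm{Pic}(\mathcal C)$ of a symmetric monoidal category $(\mathcal C,\otimes)$ is the group of isomorphism classes of $\otimes$-invertible objects.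

An object $X$ of $L\mathrm{Sp}$ has a \emph{coendomorphism operad} with $\mathrm{CoEnd}(X)(n)=F(X,X^{\wedge n})$. If $X$ is invertible, then $\mathrm{CoEnd}(X)(n)\simeq X^{\wedge(n-1)}$, the operad $\mathrm{CoEnd}(X)$ is invertible, and we obtain a homomorphism
\begin{equation}\label{eq:coend}
\mathrm{Pic}(L\mathrm{Sp})\longrightarrow\mathrm{Pic}(\mathrm{Operad}(L\mathrm{Sp})),\qquad X\longmapsto\mathrm{CoEnd}(X).
\end{equation}
The question, which comes from \cite{Malin}, is whether \eqref{eq:coend} is an isomorphism for every such $L\mathrm{Sp}$, and in particular for $L\mathrm{Sp}=\mathrm{Sp}$.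

Injectivity is immediate, since $\mathrm{CoEnd}(X)(2)\simeq X$. For surjectivity, let $O$ be invertible. A short argument (Lemma~\ref{lem:invertible}) shows that all structure maps of $O$ are equivalences, so that $O(1)\simeq L\mathbb S$ and $O(n)\simeq O(2)^{\wedge(n-1)}$. The terms of $O$ are therefore those of $\mathrm{CoEnd}(O(2))$, and the question concerns the symmetric group actions and the coherences. After smashing with the inverse of $\mathrm{CoEnd}(O(2))$ it reads: is an invertible operad with $O(2)\simeq L\mathbb S$ equivalent to $\mathrm{Comm}$?

One might guess that it is not. For symmetric sequences the analogous statement is false: a symmetric sequence is invertible as soon as its terms are, whatever the actions, and the sphere spectrum carries a nontrivial $\Sigma_2$-action, for the transposition acts on $\Sigma^{-1}F(S^1,S^1\wedge S^1)\simeq\mathbb S$ with degree $-1$. An operad has infinitely many terms, each with an action of a larger group, and each looks like an opportunity to twist $\mathrm{Comm}$. The composition maps remove all of this freedom, in any symmetric monoidal $\infty$-category.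

\begin{theorem}\label{thm:A}
For every symmetric monoidal $\infty$-category $\mathcal C$, the map
\[\mathrm{ev}_2\colon\mathrm{Pic}(\mathrm{Operad}(\mathcal C))\to\mathrm{Pic}(\mathcal C),\qquad O\mapsto O(2),\]
which forgets the $\Sigma_2$-action, is an isomorphism.
\end{theorem}

\begin{corollary}\label{cor:main}
For every nonzero compactly generated Bousfield localization $L\mathrm{Sp}$, in particular for $L\mathrm{Sp}=\mathrm{Sp}$, the homomorphism \eqref{eq:coend} is an isomorphism, with inverse $O\mapsto O(2)$.
\end{corollary}

\begin{proof}
We have $\mathrm{ev}_2\circ\mathrm{CoEnd}=\mathrm{id}$, and $\mathrm{ev}_2$ is bijective by Theorem~\ref{thm:A}.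
\end{proof}

Neither compact generation nor $L\mathrm{Sp}\not\simeq\ast$ enters this proof, and of $\mathrm{CoEnd}(X)$ we use only that it is an invertible operad with binary term $X$. Invertibility of $O$ is essential: the operads built above from associative algebras all have $O(2)=\ast$.

Section~\ref{sec:conv} fixes conventions. Section~\ref{sec:reduction} constructs a spectrum $E$ such that invertible operads in $\mathcal C$ are maps from $E$ to the Picard spectrum of $\mathcal C$, and reduces Theorem~\ref{thm:A} to the statement $E\simeq\mathbb S$ (Theorem~\ref{thm:B}). Section~\ref{sec:hand} works out the two lowest degrees by hand and extracts the plan of the proof, which is carried out in Sections~\ref{sec:Y}--\ref{sec:end}. Section~\ref{sec:compl} treats Picard spectra, a recognition criterion, and operads with an arity-zero term.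

\section{Conventions and background}\label{sec:conv}

``Category'' means $\infty$-category where appropriate, ``isomorphism class'' means equivalence class, $\mathcal S$ is the category of spaces, and groupoids are regarded as spaces. If the invertible objects of $\mathcal C$ do not form a small space, we enlarge the universe.

\subsection*{Operads}
Let $\mathrm{Op}$ be the set-valued colored operad, with colors $n\ge1$, whose algebras are operads without arity-zero term. An element of $\mathrm{Op}(n_1,\dots,n_r;n)$, $r\ge0$, is a rooted tree without nullary vertices, with leaves labeled by $\{1,\dots,n\}$, vertices labeled by $\{1,\dots,r\}$, and the inputs of the vertex $i$ labeled by $\{1,\dots,n_i\}$. Composition substitutes trees into vertices. For a symmetric monoidal $\infty$-category $(\mathcal C,\otimes,\mathbf 1)$ we define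
\[\mathrm{Operad}(\mathcal C):=\mathrm{Alg}_{\mathrm{Op}}(\mathcal C).\]
Thus each tree $t$ gives a \emph{structure map} $t_O\colon O(n_1)\otimes\dots\otimes O(n_r)\to O(n)$. The one-vertex trees form the groupoid $\coprod_nB\Sigma_n$ and give the actions; the tree with one edge and no vertex gives the unit $\mathbf 1\to O(1)$; the two-vertex trees give the partial compositions $\circ_i\colon O(n)\otimes O(m)\to O(n+m-1)$. The levelwise product is the pointwise symmetric monoidal structure on $\mathrm{Alg}_{\mathrm{Op}}(\mathcal C)$ \cite[3.2.4.3--4]{HA}. Evaluation at a color is symmetric monoidal, $t_{O\otimes P}$ is $t_O\otimes t_P$ up to a shuffle of factors, and all structure maps of the unit $\mathrm{Comm}$ are equivalences.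

\begin{remark}
The colored operad $\mathrm{Op}$ is $\Sigma$-free, and for such colored operads strict algebras in good model categories of spectra present these $\infty$-categorical algebras; see \cite{PS}. We do not use this.
\end{remark}

\subsection*{Group completion}
We write $\mathrm{CMon}(\mathcal S)$ for the category of $E_\infty$-spaces, that is, of symmetric monoidal $\infty$-groupoids, and we use the following standard facts.

\begin{itemize}
\item[(F1)] In $\mathrm{CMon}(\mathcal S)$ finite products are also coproducts, and sifted colimits (over $\Delta^{op}$, $\Delta^{op}\times\Delta^{op}$ or a filtered category) are computed in $\mathcal S$. An $E_\infty$-space $M$ is \emph{grouplike} if $\pi_0M$ is a group, equivalently if the shear map $M\times M\to M\times M$, $(a,b)\mapsto(a,ab)$, is an equivalence.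
\item[(F2)] The functor $\Omega^\infty\colon\mathrm{Sp}_{\ge0}\to\mathrm{CMon}(\mathcal S)$ is fully faithful with image the grouplike objects. Its left adjoint, \emph{group completion}, is written $B^\infty$. As a functor to $\mathrm{Sp}$ it preserves colimits and finite products, and $\Omega^\infty B^\infty M\simeq\Omega BM$, where $BM$ is the bar construction. The group $\pi_0B^\infty M$ is the group completion of the monoid $\pi_0M$. Since $B^\infty$ preserves finite products, it takes $M\to M\times N\to N$, whose composite factors through the point, to a cofiber sequence.
\item[(F3)] The free $E_\infty$-space on a space $G$ is $\mathrm{Fr}(G)=\coprod_n(G^n)_{h\Sigma_n}$, and $B^\infty\mathrm{Fr}(G)=\Sigma^\infty_+G$. Let $G$ be a full subgroupoid of a symmetric monoidal groupoid $X$. The induced map $\mathrm{Fr}(G)\to X$ sends $(g_1,\dots,g_n)$ to $g_1\otimes\dots\otimes g_n$. It is an equivalence exactly if every object of $X$ is isomorphic to such a product and every isomorphism between two such products comes from a unique matching of the factors and unique isomorphisms between matched factors. We then say that $X$ is \emph{free on $G$}; the map $\Sigma^\infty_+G\to B^\infty X$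 adjoint to $G\to X\to\Omega^\infty B^\infty X$ is then an equivalence. The groupoid $\mathrm{Fin}^\simeq$ of finite sets and bijections is free on a point, so $B^\infty\mathrm{Fin}^\simeq\simeq\mathbb S$.
\item[(F4)] For a category $C$ put $N_kC=\mathrm{Fun}([k],C)^\simeq$, the groupoid of chains of $k$ composable morphisms, and $|C|=\operatorname{colim}_{k\in\Delta^{op}}N_kC$. The functor $C\mapsto|C|$ is left adjoint to the inclusion of spaces into categories and preserves finite products. It takes natural transformations to homotopies, hence adjoint functors to equivalences, and $|G|\simeq G$ for a groupoid $G$. If $C$ is symmetric monoidal, then $|C|$ is the colimit of the $N_kC$ in $\mathrm{CMon}(\mathcal S)$ by (F1), and $\mathrm{Fun}^\otimes(C,M)\simeq\mathrm{Map}_{\mathrm{CMon}(\mathcal S)}(|C|,M)$ for every $E_\infty$-space $M$.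
\end{itemize}

\subsection*{Strictness}
The proof uses simplicial objects in symmetric monoidal categories built from finite sets. To avoid coherence questions we make them strict. We use hereditarily finite sets, so that all these categories are small, and we fix $A\sqcup B=A\times\{0\}\cup B\times\{1\}$, with the canonical bijections as associativity, unit and symmetry constraints. With this choice, passing to subsets commutes strictly with $\sqcup$. All simplicial operators below pass to subsets and compose bijections; they are strictly functorial and strictly symmetric monoidal, and so define simplicial objects in symmetric monoidal $\infty$-categories.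

\section{Reduction to a spectrum}\label{sec:reduction}

An algebra over a colored operad is a symmetric monoidal functor out of its envelope. We describe the envelope of $\mathrm{Op}$ without coordinates, and then show that an invertible operad sees only its group completion.

\subsection*{Forests}
Let $F$ be the category of finite sets and surjections, symmetric monoidal under $\sqcup$. Let $w=(p\colon I\to V)$ be a surjection of finite sets. We call $V$ the set of \emph{vertices} and $I_v=p^{-1}(v)$ the set of \emph{inputs} of $v$. For $S\subset V$ let $w|_S=(p^{-1}(S)\to S)$.

\begin{definition}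
A \emph{forest on $w$ from $T$ to $T'$} is an acyclic bijection $\varphi\colon T\sqcup V\to T'\sqcup I$. Both sides are regarded as the set of edges: an edge has a source, which is a \emph{leaf} $t\in T$ or a vertex, and a target, which is a \emph{root} $t'\in T'$ or an input. An edge with target $i\in I$ is followed by the edge with source $p(i)$, and \emph{acyclic} means that following edges always ends at a root. A \emph{tree} is a forest with one root.
\end{definition}

Every edge leads to a unique root, so a forest is a disjoint union of trees, and it has a \emph{leaf--root map} $T\to T'$. This map is surjective: starting from a root, walk backward, choosing an input at each vertex (there is one, as $p$ is surjective); by acyclicity no edge repeats, so the walk ends at a leaf. An element of $\mathrm{Op}(n_1,\dots,n_r;n)$ is the same as a tree on $\coprod_i\{1,\dots,n_i\}\to\{1,\dots,r\}$ from $\{1,\dots,n\}$ to a point.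

\subsection*{The category $W$}
Since $\mathrm{Op}$ is set-valued, its symmetric monoidal envelope $\mathrm{Env}(\mathrm{Op})$ is an ordinary category: objects are finite families of colors, and a morphism is a map of index sets together with one operation for each element of the target index set. Replacing a family of colors by a surjection gives an equivalent symmetric monoidal category $W$. Its objects are the surjections $w=(p\colon I\to V)$ and its tensor product is $\sqcup$. A morphism to $w'=(p'\colon I'\to V')$ is a map $\alpha\colon V\to V'$ and, for each $v'\in V'$, a tree on $w|_{\alpha^{-1}(v')}$ with leaf set $I'_{v'}$; equivalently, it is a forest on $w$ from $I'$ to $V'$ with leaf--root map $p'$, and $\alpha$ sends a vertex to the root of its tree. We write $c_s\in W$ for a surjection $s\colon T\to T'$ regarded as an object, and $c_n$ for the \emph{corolla} $\{1,\dots,n\}\to\ast$, which is the color $n$. By definition,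
\begin{equation}\label{eq:forests}
W(w,c_s)=\{\text{forests on $w$ from $T$ to $T'$ with leaf--root map $s$}\}.
\end{equation}
Composition substitutes trees into vertices. In terms of bijections, let $\varphi\colon I'\sqcup V\to V'\sqcup I$ and $\varphi'\colon I''\sqcup V'\to V''\sqcup I'$ be morphisms $w\to w'\to w''$. The composite $I''\sqcup V\to V''\sqcup I$ is computed by applying whichever of $\varphi,\varphi'$ is defined, repeatedly, until one lands in $V''\sqcup I$. This terminates because $\varphi$ sends $i'\in I'$ into $V'$ only when the tree at $p'(i')$ has no vertex; then $\varphi(i')=p'(i')$, and we move toward a root of $\varphi'$.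

Two facts will be used later. An isomorphism of $W$ has bijective $\alpha$, so each of its trees has one vertex; hence isomorphisms of $W$ are pairs of bijections $I\cong I'$, $V\cong V'$ compatible with $p,p'$. A morphism $w\to\varnothing$ is a forest without roots, so acyclicity forces $w=\varnothing$.

By \cite[2.2.4.9]{HA}, $\mathrm{Operad}(\mathcal C)\simeq\mathrm{Fun}^\otimes(W,\mathcal C)$, with $O(n)=O(c_n)$.

\subsection*{Invertible operads}
Let $\mathcal P(\mathcal C)\subset\mathcal C$ be the subcategory of invertible objects and equivalences. It is a grouplike $E_\infty$-space with $\pi_0\mathcal P(\mathcal C)=\mathrm{Pic}(\mathcal C)$, and $\mathrm{pic}(\mathcal C)=B^\infty\mathcal P(\mathcal C)$ is the \emph{Picard spectrum}. We abbreviate $\mathcal P=\mathcal P(\mathcal C)$ and $\mathrm{pic}=\mathrm{pic}(\mathcal C)$.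

\begin{lemma}\label{lem:factors}
Let $f\colon A\to B$ and $g\colon C\to D$ be maps between invertible objects such that $f\otimes g$ is an equivalence. Then $f$ and $g$ are equivalences.
\end{lemma}

\begin{proof}
From $f\otimes g=(1_B\otimes g)(f\otimes1_C)$ we see that $f\otimes1_C$ has a left inverse, and from $f\otimes g=(f\otimes1_D)(1_A\otimes g)$ that $f\otimes1_D$ has a right inverse. Tensoring with $C^{-1}$ and with $D^{-1}$ shows that $f$ has a left and a right inverse. The same argument applies to $g$ after exchanging the factors.
\end{proof}

\begin{lemma}\label{lem:invertible}
An operad $O$ in $\mathcal C$ is invertible if and only if all $O(n)$ are invertible and all structure maps $O(n_1)\otimes\dots\otimes O(n_r)\to O(n)$, including the unit $(r=0)$, are equivalences. Hence $\mathcal P(\mathrm{Operad}(\mathcal C))\simeq\mathrm{Fun}^\otimes(W,\mathcal P)$.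
\end{lemma}

\begin{proof}
Suppose $O\otimes O'\simeq\mathrm{Comm}$. Evaluating at a color shows that $O(n)$ and $O'(n)$ are invertible. For a tree $t$, the map $t_O\otimes t_{O'}$ is identified with the equivalence $t_{\mathrm{Comm}}$, so $t_O$ is an equivalence by Lemma~\ref{lem:factors}.

Up to isomorphism, objects of $W$ are disjoint unions of corollas and morphisms are disjoint unions of trees. So the stated conditions say exactly that $O\colon W\to\mathcal C$ factors through $\mathcal P$. The product of two functors $W\to\mathcal P$ is the composite of $W\to\mathcal P\times\mathcal P$ with the multiplication, which is itself an $E_\infty$-map. The shear map of $\mathcal P$ is therefore an equivalence of $E_\infty$-spaces, and applying $\mathrm{Fun}^\otimes(W,-)$ shows that the shear map of $\mathrm{Fun}^\otimes(W,\mathcal P)$ is an equivalence. Hence every such $O$ has an inverse. Finally, $\mathcal P$ is a union of components of $\mathcal C^\simeq$, so $\mathrm{Fun}^\otimes(W,\mathcal P)$ is a union of components of $\mathrm{Fun}^\otimes(W,\mathcal C)^\simeq$.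
\end{proof}

Put $E:=B^\infty|W|$. The object $c_2$ is a point of $|W|\to\Omega^\infty E$, that is, a map $e_2\colon\mathbb S\to E$.

\begin{theorem}\label{thm:B}
The map $e_2\colon\mathbb S\to E$ is an equivalence.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
By Lemma~\ref{lem:invertible}, (F4), and (F2) applied to the grouplike $E_\infty$-space $\mathcal P\simeq\Omega^\infty\mathrm{pic}$,
\[\mathcal P(\mathrm{Operad}(\mathcal C))\simeq\mathrm{Fun}^\otimes(W,\mathcal P)\simeq\mathrm{Map}_{\mathrm{CMon}(\mathcal S)}(|W|,\mathcal P)\simeq\mathrm{Map}_{\mathrm{Sp}}(E,\mathrm{pic}).\]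
Evaluation at $c_2$ corresponds to restriction along $e_2$, with target $\mathrm{Map}_{\mathrm{Sp}}(\mathbb S,\mathrm{pic})\simeq\mathcal P$. By Theorem~\ref{thm:B},
\begin{equation}\label{eq:ev2}
\mathrm{ev}_2\colon\mathcal P(\mathrm{Operad}(\mathcal C))\to\mathcal P(\mathcal C)
\end{equation}
is an equivalence of spaces. On $\pi_0$ it is a bijection, and it is a homomorphism because evaluation at a color is symmetric monoidal.
\end{proof}

\section{Two computations by hand, and the plan}\label{sec:hand}

The first example shows how the $\Sigma_2$-action, which $\mathrm{ev}_2$ forgets, is recovered up to homotopy. The second contains the idea of the proof of Theorem~\ref{thm:B}.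

\begin{example}[The sign is forced]\label{ex:sign}
Let $O$ be invertible, $X=O(2)$, and work in the homotopy category of $\mathcal P$. The group $A=\mathrm{Aut}(\mathbf 1)$ is abelian, and $a\mapsto a\otimes1_Y$ is an isomorphism $A\to\mathrm{Aut}(Y)$ for every invertible $Y$; write $\langle f\rangle\in A$ for the scalar of an automorphism $f$. Then $\langle f\otimes g\rangle=\langle f\rangle\langle g\rangle$, and $\langle tft^{-1}\rangle=\langle f\rangle$ for an isomorphism $t$, since $t(a\otimes1)=a\otimes t=(a\otimes1)t$. Let $\tau$ be the scalar of the transposition acting on $O(2)$, and let $\varepsilon(X)$ be the scalar of the symmetry of $X\otimes X$. Both have square $1$. We claim that $\tau=\varepsilon(X)$.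

Let $t\colon c_2\sqcup c_3\to c_4$ be a two-vertex tree in which the binary vertex carries the leaves $1,2$. Exchanging these leaves has the same effect on $t$ as exchanging the inputs of the binary vertex, so $(12)$ acts on $O(4)$ by $\tau$. As $A$ is abelian, every transposition acts by $\tau$, and $(13)(24)$ acts by $\tau^2=1$. Now let $t'\colon c_2\sqcup c_2\sqcup c_2\to c_4$ be the tree in which the first vertex carries the leaves $1,2$, the second carries $3,4$, and both feed into the third. Let $\gamma$ be the automorphism of the source that exchanges the first two summands and exchanges the inputs of the third. Then $t'\gamma=(13)(24)\,t'$, and $O(\gamma)$ has scalar $\varepsilon(X)\tau$. Hence $\varepsilon(X)\tau=1$.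

In spectra, if $O(2)\simeq\mathbb S$ then $\tau=\varepsilon(\mathbb S)=1$, which excludes the action of degree $-1$ from Section~\ref{sec:intro}. In graded vector spaces with the Koszul sign rule, a line $X$ in degree $1$ has $\varepsilon(X)=-1$, so the transposition must act on $O(2)=X$ by $-1$.
\end{example}

The relation came from a particular tree with four leaves, and it is not evident how to continue in this way to higher homotopies. The next example is organized so that it does generalize. For surjections $T_0\xrightarrow{s_1}T_1\xrightarrow{s_2}T_2$ there is a morphism
\begin{equation}\label{eq:mu}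
\mu\colon c_{s_1}\sqcup c_{s_2}\to c_{s_2s_1},
\end{equation}
the forest of height two given by the tautological bijection $T_0\sqcup(T_1\sqcup T_2)\to T_2\sqcup(T_0\sqcup T_1)$: the vertices are $T_1\sqcup T_2$, the inputs are $T_0\sqcup T_1$, and the output of the vertex $t\in T_1$ is the input $t$.

\begin{example}[The discrete case]\label{ex:zero}
Let $\mathcal C=A$ be an abelian group, viewed as a discrete symmetric monoidal category. An operad in $A$ is a sequence $x_n\in A$ with $\sum_ix_{n_i}=x_n$ whenever $\mathrm{Op}(n_1,\dots,n_r;n)\ne\varnothing$. For $y\in A$ the sequence $x_n=(n-1)y$ qualifies, because counting edges gives $n+r=1+\sum_in_i$. Conversely, given $(x_n)$, put $\phi(s)=\sum_{t\in T'}x_{|s^{-1}(t)|}$ for a surjection $s\colon T\to T'$. Then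
\[\phi(s_2s_1)=\phi(s_1)+\phi(s_2),\qquad\phi(s\sqcup s')=\phi(s)+\phi(s'),\qquad\phi(\text{bijection})=0,\]
by \eqref{eq:mu}, by definition, and because $x_1=0$. So $\phi$ is an additive $1$-cocycle on $F$.

\emph{Step 1: $\phi$ is the coboundary of a unique additive function $\psi$}, meaning $\phi(s)=\psi(T)-\psi(T')$ and $\psi(T\sqcup T')=\psi(T)+\psi(T')$. Put $\psi(\varnothing)=0$ and $\psi(T)=x_{|T|}+x_2$ for $T\ne\varnothing$. The factorization $T\to T'\to\ast$ gives the first identity, and $T\sqcup T'\to\{1,2\}\to\ast$ gives the second. The difference of two solutions is additive and takes a constant value $\delta$ on nonempty sets; then $\delta+\delta=\delta$, so $\delta=0$.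

\emph{Step 2: $\psi$ is determined by one element.} Since $\phi$ vanishes on bijections, $\psi$ is an additive function of the isomorphism class, so $\psi(T)=|T|\,\psi(\ast)=|T|\,x_2$. Hence $x_n=\psi(\{1,\dots,n\})-\psi(\ast)=(n-1)x_2$.
\end{example}

Informally, the same happens for any $\mathcal C$. An invertible operad assigns to $s$ the object $O(c_s)\in\mathcal P$, multiplicatively in composition and in $\sqcup$. This is an $E_\infty$-map from $|F|$ to the delooping of $\mathcal P$, that is, a map $B^\infty|F|\to\Sigma\,\mathrm{pic}$, and the unit of $O$ trivializes it on $\mathrm{Fin}^\simeq\subset F$. If this is all the data, there should be a cofiber sequence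
\begin{equation}\label{eq:plan}
\mathbb S\simeq B^\infty\mathrm{Fin}^\simeq\longrightarrow B^\infty|F|\longrightarrow\Sigma E .
\end{equation}
Step~1 becomes $B^\infty|F|\simeq0$, and Step~2 becomes the freeness of $\mathrm{Fin}^\simeq$; together they give $\Sigma E\simeq\Sigma\mathbb S$.

The difficulty is to construct the second map of \eqref{eq:plan} and to identify its fiber. One would like a simplicial map from $N_\bullet F$ to the bar construction $l\mapsto W^l$, sending $(s_1,\dots,s_l)$ to $(c_{s_1},\dots,c_{s_l})$. But the inner faces send this to $c_{s_2s_1}$ on one side and to $c_{s_1}\sqcup c_{s_2}$ on the other, and these are related only by the non-invertible morphism $\mu$. We therefore replace $N_lF$ by the category $Y_l$ of all objects of $W^l$ equipped with a morphism to some $(c_{s_1},\dots,c_{s_l})$. Composing with $\mu$ is then part of the face maps, and we obtain a zigzag $N_\bullet F\leftarrow Y_\bullet\to W^\bullet$. The left map is an equivalence after realization (Section~\ref{sec:first}), and the right map kills precisely $\mathrm{Fin}^\simeq$ (Section~\ref{sec:second}).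

\section{The simplicial categories $\mathrm{Bar}_\bullet$ and $Y_\bullet$}\label{sec:Y}

\subsection*{The bar construction}
The faces of $W^\bullet$ use $\sqcup$, which is not strictly associative. A strict model records an $l$-tuple as one object whose vertices are sorted into $l$ levels. Let $\mathrm{Bar}_l$ be the category of pairs $(w,h)$ with $w\in W$ and $h\colon V\to\{1,\dots,l\}$ any function; a morphism $(w,h)\to(w',h')$ is a morphism of $W$ with $h'\alpha=h$. Write $V_i=h^{-1}(i)$, $w_i=w|_{V_i}$ and $I_i=p^{-1}(V_i)$. A morphism $g$ restricts to morphisms $g_i\colon w_i\to w'_i$. For $\theta\colon[l']\to[l]$ in $\Delta$, the functor $\theta^*$ keeps the vertices with $\theta(0)<h(v)\le\theta(l')$, with their inputs, and gives them the level $h_\theta(v)=\min\{j:h(v)\le\theta(j)\}$. Morphisms are restricted to the kept vertices. For a kept vertex and $0\le j\le l'$,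
\begin{equation}\label{eq:level}
h_\theta(v)\le j\iff h(v)\le\theta(j).
\end{equation}
Given also $\psi\colon[l'']\to[l']$, \eqref{eq:level} shows that $v$ survives $\psi^*\theta^*$ if and only if $\theta\psi(0)<h(v)\le\theta\psi(l'')$, and that its final level is $\le j$ if and only if $h(v)\le\theta\psi(j)$. So $\psi^*\theta^*=(\theta\psi)^*$. We have $\mathrm{Bar}_0=\{\varnothing\}$ and $\mathrm{Bar}_1=W$. The Segal map $\mathrm{Bar}_l\to W^l$, induced by the maps $[1]\to[l]$ with image $\{i-1,i\}$, is $(w,h)\mapsto(w_1,\dots,w_l)$; it is an equivalence with inverse given by $\sqcup$.

\subsection*{Grafting}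
Let $w\in W$, let $V_1,V_2\subset V$ be disjoint, let $f_1$ be a forest on $w|_{V_1}$ from $T_0$ to $T_1$ and $f_2$ a forest on $w|_{V_2}$ from $T_1$ to $T_2$. The \emph{graft} $f_2*f_1$ is the forest on $w|_{V_1\cup V_2}$ from $T_0$ to $T_2$ given by
\[T_0\sqcup V_1\sqcup V_2\cong T_1\sqcup I_1\sqcup V_2\cong T_2\sqcup I_1\sqcup I_2;\]
the roots of $f_1$ are glued to the leaves of $f_2$. Its leaf--root map is the composite of those of $f_1$ and $f_2$. Grafting is composition of bijections over disjoint subsets of the fixed sets $V$ and $I$, so it is strictly associative, has the vertexless identity forests $T\to T$ as strict units, and is natural for bijections of the sets $T_i$.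

\begin{lemma}\label{lem:graft}
Grafting commutes with substitution: if $g\colon w'|_{V_1'\cup V_2'}\to w|_{V_1\cup V_2}$ restricts to morphisms $g_i\colon w'|_{V'_i}\to w|_{V_i}$, then $(f_2g_2)*(f_1g_1)=(f_2*f_1)\,g$.
\end{lemma}

\begin{proof}
View $f_i$ as a morphism $w|_{V_i}\to c_{s_i}$ by \eqref{eq:forests}. In the composite $\mu\circ(f_1\sqcup f_2)$ the bijection $\mu$ passes an element of $T_1$, produced by $f_1$ as a root, to $f_2$ as a leaf, and is otherwise the identity of $T_0$ and $T_2$. So $f_2*f_1=\mu\circ(f_1\sqcup f_2)$ under the canonical isomorphism $w|_{V_1\cup V_2}\cong w|_{V_1}\sqcup w|_{V_2}$, and the lemma is associativity of composition in $W$.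
\end{proof}

\subsection*{The category $Y_l$}
An object of $Y_l$ is a tuple $y=(\sigma,w,h,(f_i)_{1\le i\le l})$, where $\sigma=(T_0\xrightarrow{s_1}\cdots\xrightarrow{s_l}T_l)\in N_lF$, $(w,h)\in\mathrm{Bar}_l$, and $f_i\colon w_i\to c_{s_i}$ is a morphism of $W$, that is, a forest on $w_i$ from $T_{i-1}$ to $T_i$ with leaf--root map $s_i$. A morphism $y\to y'$ is a pair $(\beta,g)$ of an isomorphism $\beta\colon\sigma\cong\sigma'$ and a morphism $g\colon(w,h)\to(w',h')$ with $f'_ig_i=\beta_if_i$, where $\beta_i\colon c_{s_i}\cong c_{s'_i}$ is induced by $\beta$. The tensor product is $\sqcup$ on all constituent sets. For $\theta\colon[l']\to[l]$, the functor $\theta^*$ acts on $\sigma$ as in the nerve and on $(w,h)$ as in $\mathrm{Bar}_\bullet$, and its $j$-th forest is the graft of the $f_i$ with $\theta(j-1)<i\le\theta(j)$, or the identity forest if there are none. It is well defined on morphisms by Lemma~\ref{lem:graft} and naturality in the $T_i$, and strictly functorial in $\theta$ by associativity and unitality of grafting. There are strict simplicial symmetric monoidal functors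
\[N_\bullet F\xleftarrow{\ \pi\ }Y_\bullet\xrightarrow{\ u\ }\mathrm{Bar}_\bullet ,\qquad\pi(y)=\sigma,\quad u(y)=(w,h).\]
Put $X_{l,k}:=N_kY_l$, a bisimplicial symmetric monoidal groupoid, and $z_{l,k}:=B^\infty X_{l,k}$. We compute the colimit of $z_{\bullet,\bullet}$ twice: first over $k$ and then $l$, which sees $\pi$, and first over $l$ and then $k$, which sees $u$.

\section{First computation: surjections have trivial group completion}\label{sec:first}

\begin{proposition}\label{prop:first}
$\operatorname{colim}_{l,k}z_{l,k}\simeq B^\infty|F|\simeq0$.
\end{proposition}

\begin{proof}
For $\sigma'\in N_lF$ let $R\sigma'\in Y_l$ have $w'=c_{s'_1}\sqcup\dots\sqcup c_{s'_l}$ with the evident levels and with $f'_i$ the canonical isomorphisms. A morphism $(\beta,g)\colon y\to R\sigma'$ has $g_i=f_i'^{-1}\beta_if_i$, so it is determined by $\beta$, and every $\beta$ occurs. Thus $Y_l(y,R\sigma')\cong N_lF(\pi y,\sigma')$, and $\pi_l$ has a right adjoint. By (F4), $\pi_l$ induces an equivalence $|Y_l|\simeq N_lF$. These equivalences are simplicial and symmetric monoidal because $\pi$ is; the adjoint, which is not simplicial, is used only levelwise. Since $B^\infty$ preserves colimits,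
\[\operatorname{colim}_l\operatorname{colim}_kz_{l,k}\simeq\operatorname{colim}_lB^\infty|Y_l|\simeq\operatorname{colim}_lB^\infty N_lF\simeq B^\infty|F|.\]
There are no surjections between $\varnothing$ and a nonempty set, and a point is terminal among nonempty sets. So $|F|$ is a discrete space with two points, namely the commutative monoid $M=\{0,x\}$ with $x+x=x$. View $M$ as a category with one object. Since $x+m=0+x$ for all $m\in M$, the morphism $x$ is a natural transformation from the identity functor to the constant functor, so $BM$ is contractible. By (F2), $\Omega^\infty B^\infty M\simeq\Omega BM\simeq\ast$, and the connective spectrum $B^\infty M$ vanishes.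
\end{proof}

The space $|F|$ is not contractible; it is the group completion that kills the idempotent $x$, as $\delta+\delta=\delta$ did in Example~\ref{ex:zero}.

\section{Second computation: leveled forests}\label{sec:second}

Let $Y^0_l\subset Y_l$ be the full subcategory of objects with $w=\varnothing$. A forest on $\varnothing$ is a bijection equal to its leaf--root map, so $Y^0_\bullet=N_\bullet\mathrm{Fin}^\simeq$. Put $X^0_{l,k}=N_kY^0_l$. Because only $\varnothing$ maps to $\varnothing$ in $W$, this is the subgroupoid of chains $y^0\to\dots\to y^k$ whose \emph{last} term has no vertices. The functor $u$ sends $Y^0_l$ to the object $\varnothing$, so there is a strictly commutative square of bisimplicial symmetric monoidal groupoids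
\begin{equation}\label{eq:square}
\begin{array}{ccc}
X^0_{l,k}&\longrightarrow&X_{l,k}\\
\downarrow&&\downarrow\\
\{\varnothing\}&\longrightarrow&N_k\mathrm{Bar}_l .
\end{array}
\end{equation}

\begin{proposition}\label{prop:second}
For each $k$, applying $B^\infty$ and then $\operatorname{colim}_l$ to \eqref{eq:square} gives a pushout square of spectra.
\end{proposition}

For fixed $l$ the square is far from a pushout: an object of $X_{l,k}$ remembers how the vertices are wired into trees, and $u$ forgets this. The proposition says that the wiring disappears in the colimit over $l$. We filter by the number of vertices in a tree and show that trees with at least two vertices contribute nothing. For the rest of this section $k$ is fixed.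

\subsection*{A model in which all operators pass to subsets}
In $Y_l$ an edge that crosses several levels has a different name in each $T_i$. It is easier to name every edge once. For a chain $\kappa=(w^0\to\dots\to w^k)$ in $W$ with $w^k=(p\colon I\to V)$ and a subset $S\subset V$, let $\kappa|_S$ be the chain obtained by keeping in each $w^j$ the vertices that map into $S$.

\begin{definition}
A \emph{leveled forest} of height $l$ is a tuple $(\kappa,\mathrm{Ed},\mathrm{out},\mathrm{in},h)$, where $\kappa$ is a chain as above, $\mathrm{Ed}$ is a finite set of edges with injections $\mathrm{out}\colon V\to\mathrm{Ed}$ and $\mathrm{in}\colon I\to\mathrm{Ed}$, and $h\colon V\to\{1,\dots,l\}$ is a function. Edges outside $\mathrm{out}(V)$ are leaves and edges outside $\mathrm{in}(I)$ are roots. The edge $\mathrm{in}(i)$ is followed by $\mathrm{out}(p(i))$, and we require that following edges always ends at a root. The \emph{source level} $a(e)$ is $0$ for a leaf and $h(v)$ for $e=\mathrm{out}(v)$; the \emph{target level} $b(e)$ is $l+1$ for a root and $h(p(i))$ for $e=\mathrm{in}(i)$. We require $a(e)\le b(e)$ for all $e$, that is, $h$ increases weakly toward the roots. Let $\mathcal L_l$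 be the groupoid of leveled forests and structure-preserving isomorphisms, symmetric monoidal under $\sqcup$.
\end{definition}

For $\theta\colon[l']\to[l]$, let $\theta^*$ keep the vertices and relevel them as in $\mathrm{Bar}_\bullet$, restrict $\kappa$ to the kept vertices, and keep the edges with $a(e)\le\theta(l')$ and $b(e)>\theta(0)$; see Figure~\ref{fig:levels}. An edge adjacent to a kept vertex $v$ is kept, because one of $a(e)\le b(e)$ equals $h(v)$. The new levels $a',b'$ of a kept edge satisfy, for $0\le j\le l'$,
\begin{equation}\label{eq:edgelevel}
a'(e)\le j\iff a(e)\le\theta(j),\qquad b'(e)\le j\iff b(e)\le\theta(j).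
\end{equation}
Indeed, if $a(e)\le\theta(0)$ then $e$ is a leaf after $\theta^*$ and both sides of the first equivalence hold; if $b(e)>\theta(l')$ then $e$ is a root after $\theta^*$ and both sides of the second fail; otherwise the relevant vertex is kept and \eqref{eq:level} applies. If $b'(e)\le l'$, then $a(e)\le b(e)\le\theta(b'(e))$, so $a'(e)\le b'(e)$; and an edge survives $\psi^*\theta^*$ if and only if $a(e)\le\theta\psi(l'')$ and $b(e)>\theta\psi(0)$. So $\mathcal L_\bullet$ is a strict simplicial symmetric monoidal groupoid.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]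
\foreach \y/\t in {3.1/0,2.0/1,0.4/2}{\draw[dashed,gray](-1.2,\y)--(3,\y) node[right,black]{$T_{\t}$};}
\draw[thick](-0.5,3.4)--(0,2.5)--(0.5,3.4);
\draw[thick](0,2.5)--(0.5,1.5)--(1.3,3.4);
\draw[thick](0.5,1.5)--(1.2,0.9)--(2.3,3.4);
\draw[thick](1.2,0.9)--(1.2,0.1);
\fill(0,2.5)circle(2pt) node[left]{$v_1$};
\fill(0.5,1.5)circle(2pt) node[left]{$v_2$};
\fill(1.2,0.9)circle(2pt) node[right]{$r$};
\node at(-2,2.55){level $1$};
\node at(-2,1.2){level $2$};
\end{tikzpicture}
\caption{A tree with three vertices and two levels; leaves are at the top. The set $T_i$ consists of the edges crossing the $i$-th dashed line. The face $d_0$ removes everything above $T_1$ and leaves a tree with two vertices. The face $d_1$ erases the middle line and puts all vertices on one level. The face $d_2$ removes everything below $T_1$ and leaves a one-vertex tree and two vertexless trees.}\label{fig:levels}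
\end{figure}

Define $\Phi\colon\mathcal L_l\to X_{l,k}$ as follows. Put $T_i=\{e:a(e)\le i<b(e)\}$ for $0\le i\le l$. For $1\le i\le l$, the set $\{e:a(e)\le i\le b(e)\}$ is the union of $T_{i-1}$ and $\{a=i\}=\mathrm{out}(V_i)$, and also the union of $T_i$ and $\{b=i\}=\mathrm{in}(I_i)$. This gives a bijection $f_i\colon T_{i-1}\sqcup V_i\to T_i\sqcup I_i$, which is acyclic since following edges eventually reaches target level $>i$. Let $s_i$ be its leaf--root map and $y^k=(\sigma,w^k,h,(f_i))$. For $j<k$ let $g^j\colon w^j\to w^k$ be the composite in $\kappa$ and put $y^j=(\sigma,w^j,h\alpha^j,(f_ig^j_i))$; the maps $y^{j-1}\to y^j$ are the identity on $\sigma$ and those of $\kappa$ on $w^{j-1}$.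

\begin{lemma}\label{lem:model}
The functor $\Phi\colon\mathcal L_\bullet\to X_{\bullet,k}$ is strictly simplicial, strictly symmetric monoidal, and a levelwise equivalence. It restricts to an equivalence from the leveled forests without vertices to $X^0_{\bullet,k}$, and $u\Phi$ forgets the edges.
\end{lemma}

\begin{proof}
By \eqref{eq:edgelevel}, the $j$-th set of $\Phi\theta^*$ is the subset $T_{\theta(j)}$ of $\mathrm{Ed}$. Each $f_i$ is the identity on underlying edges, hence so is each graft; so the forests of $\Phi\theta^*$ and $\theta^*\Phi$ agree on $y^k$, and on $y^j$ by Lemma~\ref{lem:graft}. A chain in $\mathrm{Bar}_l$ is the same as a chain in $W$ with a level function on its last term, since $h^j=h^k\alpha^j$ is forced; in this form $u\Phi$ is $(\kappa,\mathrm{Ed},\mathrm{out},\mathrm{in},h)\mapsto(\kappa,h)$. It remains to prove that $\Phi$ is an equivalence; the statement on $X^0$ follows, as $\Phi$ preserves $V$.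

\emph{Reduction to $k=0$.} Let $X'$ be the groupoid of pairs $(y,\kappa)$ with $y\in Y_l$ and $\kappa$ a chain in $W$ ending at the object $w$ of $y$. The forgetful functor $X_{l,k}\to X'$ is surjective on objects by the formula for $y^j$ above. It is fully faithful: given an isomorphism of the images of two chains, the component $\sigma^j\cong\sigma'^j$ is forced by compatibility with the isomorphisms $\sigma^j\cong\sigma^k$ and $\sigma'^j\cong\sigma'^k$, and the forced component is compatible with $h^j$ and $f^j_i$ because these are determined by $h^k$, $f_i^k$ and $g^j$. In the same way $\mathcal L_l$ is the groupoid of pairs of a leveled forest for $k=0$ and a chain ending at its $w$. So it suffices to show, for $k=0$, that $\Phi\colon\mathcal L_l\to Y_l^\simeq$ is fully faithful and that every $y$ is isomorphic to some $\Phi(x)$ by an isomorphism that is the identity on $w$.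

\emph{The case $k=0$.} Given $y$, draw an arrow $x\to f_i(x)$ for every $i$ and every $x\in T_{i-1}\sqcup V_i$. On the set $T_0\sqcup\dots\sqcup T_l\sqcup V\sqcup I$, every element outside $T_l\sqcup I$ has exactly one outgoing arrow, every element outside $T_0\sqcup V$ has exactly one incoming arrow, and there are no other arrows. So the set splits into paths. A path starts in $V_a$, or in $T_0$ (put $a=0$), contains exactly one element of each of $T_a,\dots,T_{b-1}$, and ends in $I_b$, or in $T_l$ (put $b=l+1$); in particular $a\le b$. Let $\mathrm{Ed}$ be the set of paths, with the evident maps $\mathrm{out}$ and $\mathrm{in}$. Following edges ends at a root, because finitely many steps are spent at each level $i$ by acyclicity of $f_i$, and levels never decrease. This is a leveled forest $x$; sending $t\in T_i$ to its path is a bijection onto $\{a\le i<b\}$ and gives $y\cong\Phi(x)$. For $y=\Phi(x)$ a path consists of all occurrences of one edge of $x$. An isomorphism $\Phi(x)\cong\Phi(x')$ is a family of bijections of the $T_i$, $V$, $I$ compatible with $p$, $h$ and the $f_i$; it permutes paths accordingly, so it comes from a unique isomorphism $x\cong x'$.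
\end{proof}

\subsection*{The filtration}
For a set of roots of a leveled forest, keep the edges leading to these roots, the vertices $v$ with $\mathrm{out}(v)$ among them, and restrict $\kappa$ and $h$. This splits every leveled forest into its trees, and isomorphisms match trees with trees. Two properties of the operators drive the argument.
\begin{itemize}
\item[(T1)] $\theta^*$ of a forest is the union of $\theta^*$ of its trees, and the vertices of the resulting trees are among those of the tree they come from.
\item[(T2)] If $\theta^*$ keeps all vertices of a tree with $m\ge1$ vertices, it changes only $h$, because every edge of such a tree is adjacent to a vertex. Otherwise all resulting trees have fewer than $m$ vertices.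
\end{itemize}
Let $\mathcal L_l^{\le m}\subset\mathcal L_l$ be the full subgroupoid of forests all of whose trees have at most $m$ vertices. By (T1) these form a simplicial symmetric monoidal subgroupoid. Put $\mathrm{Fil}_m(l)=B^\infty\mathcal L^{\le m}_l$; then $\operatorname{colim}_m\mathrm{Fil}_m(l)\simeq B^\infty\mathcal L_l$ by (F1) and (F2).

For $m\ge1$ let $\mathcal L^{=m}_l$ consist of the forests all of whose trees have exactly $m$ vertices, and let $\mathrm{del}\colon\mathcal L_l^{\le m}\to\mathcal L_l^{=m}$ delete the trees with fewer than $m$ vertices. By (T1), deleted trees only produce trees that are deleted later, so $\mathrm{del}\,\theta^*\mathrm{del}=\mathrm{del}\,\theta^*$. Hence the operators $\mathrm{del}\,\theta^*$ make $\mathcal L^{=m}_\bullet$ a strict simplicial object and $\mathrm{del}$ a simplicial functor, which sends $\mathcal L^{\le m-1}_\bullet$ to $\{\varnothing\}$. For fixed $l$, separating small from large trees is a symmetric monoidal equivalence $\mathcal L^{\le m}_l\to\mathcal L_l^{\le m-1}\times\mathcal L_l^{=m}$ under which the inclusion and $\mathrm{del}$ become the inclusion of the first factor and the projection to the second. By (F2) we get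 a cofiber sequence of simplicial spectra
\begin{equation}\label{eq:graded}
\mathrm{Fil}_{m-1}(\bullet)\to\mathrm{Fil}_m(\bullet)\to B^\infty\mathcal L^{=m}_\bullet .
\end{equation}

In a tree with $m$ vertices the operators either change the levels or destroy the tree. So the colimit of the third term is governed by the simplicial set of level functions on a fixed tree. Let $\tau=(\kappa,\mathrm{Ed},\mathrm{out},\mathrm{in})$ be a tree with $m\ge1$ vertices, without levels, and let $H_l(\tau)$ be the set of functions $h\colon V\to\{1,\dots,l\}$ that increase weakly toward the root. The pointed sets $H_l(\tau)_+$ form a pointed simplicial set, where $\theta^*h$ is $h_\theta$ if $\theta(0)<h(v)\le\theta(l')$ for all $v$, and is the base point otherwise.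

\begin{lemma}\label{lem:poset}
For $m\ge2$ the space $|H_\bullet(\tau)_+|$ is contractible.
\end{lemma}

\begin{proof}
Let $J$ be the poset of subsets $D\subset V$ such that $v\in D$ whenever $\mathrm{out}(v)$ is an input of a vertex in $D$. Via $D_j=\{v:h(v)\le j\}$, the set $H_l(\tau)$ is the set of chains $D_0\subset\dots\subset D_l$ in $J$ with $D_0=\varnothing$ and $D_l=V$. All vertices are kept by $\theta^*$ if and only if $D_{\theta(0)}=\varnothing$ and $D_{\theta(l')}=V$, and then $\theta^*(D_j)=(D_{\theta(j)})$ by \eqref{eq:level}. A chain lies in $J\setminus\{\varnothing\}$ if and only if $D_0\neq\varnothing$, and in $J\setminus\{V\}$ if and only if $D_l\ne V$. Therefore, with $N$ the nerve of a poset,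
\begin{equation}\label{eq:quotient}
H_\bullet(\tau)_+=N(J)\big/\big(N(J\setminus\{\varnothing\})\cup N(J\setminus\{V\})\big).
\end{equation}
The posets $J$ and $J\setminus\{\varnothing\}$ have maximum $V$, and $J\setminus\{V\}$ has minimum $\varnothing$, so their nerves are contractible. The intersection of the two subcomplexes is $N(J\setminus\{\varnothing,V\})$. The root edge is $\mathrm{out}(r)$ for a vertex $r$, since a tree whose root edge is a leaf has no vertex, and from every vertex one reaches $r$ by following edges. So an element of $J$ containing $r$ equals $V$, while $V\setminus\{r\}$ lies in $J$. For $m\ge2$ the set $V\setminus\{r\}$ is nonempty, hence is the maximum of $J\setminus\{\varnothing,V\}$. So the intersection is contractible, hence so is the union, hence so is the quotient.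
\end{proof}

\begin{example}
For $m=1$, $J=\{\varnothing\subset V\}$ and \eqref{eq:quotient} is $\Delta^1/\partial\Delta^1=S^1$; this circle is the suspension in \eqref{eq:plan}. For $m=2$, with $v$ feeding into $r$, $J=\{\varnothing\subset\{v\}\subset V\}$ and \eqref{eq:quotient} is $\Delta^2/\Lambda^2_1$: the $1$-cell with both vertices on one level is canceled by the $2$-cell with $v$ on level $1$ and $r$ on level $2$. The single root is needed. For two unconnected vertices, $J$ would be $[1]\times[1]$, with $J\setminus\{\varnothing,V\}$ two points, and the quotient would be $S^1\wedge S^1$.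
\end{example}

\begin{lemma}\label{lem:graded}
For $m\ge2$, $\operatorname{colim}_lB^\infty\mathcal L^{=m}_l\simeq0$. Hence $\operatorname{colim}_l\mathrm{Fil}_1(l)\to\operatorname{colim}_lB^\infty\mathcal L_l$ is an equivalence.
\end{lemma}

\begin{proof}
Let $G_l\subset\mathcal L_l^{=m}$ be the full subgroupoid of trees. By (T2), $G_{l+}=G_l\sqcup\{\varnothing\}$ is a pointed simplicial subgroupoid of $\mathcal L^{=m}_\bullet$. The pointed map $G_{\bullet+}\to\Omega^\infty B^\infty\mathcal L^{=m}_\bullet$ is adjoint to a map of simplicial spectra $\Sigma^\infty G_{\bullet+}\to B^\infty\mathcal L^{=m}_\bullet$, which is a levelwise equivalence by (F3), since $\mathcal L_l^{=m}$ is free on $G_l$. So it suffices to show that $\operatorname{colim}_lG_{l+}$ is contractible.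

Let $\mathcal T$ be the groupoid of trees $\tau$ with $m$ vertices and without levels, and let $Q_l$ be the groupoid of pairs $(\tau,h)$ with $h\in H_l(\tau)_+$. This is the colimit in spaces of $\tau\mapsto H_l(\tau)_+$ over $\mathcal T$, naturally in $l$, and $Q_l=G_l\sqcup\mathcal T$. Exchanging colimits and using Lemma~\ref{lem:poset}, the projection $\operatorname{colim}_lQ_l\simeq\operatorname{colim}_{\tau}|H_\bullet(\tau)_+|\to\mathcal T$ is an equivalence, and so is its section $\mathcal T\to\operatorname{colim}_lQ_l$ given by the base points. By (T2), collapsing $\mathcal T$ to $\varnothing$ is a simplicial functor $Q_\bullet\to G_{\bullet+}$, and it exhibits $G_{l+}$ as the pushout of $\ast\leftarrow\mathcal T\to Q_l$. Hence $\operatorname{colim}_lG_{l+}$ is the pushout of $\ast\leftarrow\mathcal T\xrightarrow{\simeq}\operatorname{colim}_lQ_l$, which is a point. The second statement follows from \eqref{eq:graded} and passage to the colimit over $m$.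
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:second}]
Consider the strictly commutative square with corners $\mathcal L^{\le0}_l$, $\mathcal L^{\le1}_l$, $\{\varnothing\}$, $N_k\mathrm{Bar}_l$, whose right vertical functor forgets the edges. By Lemma~\ref{lem:model}, $\Phi$ maps it to \eqref{eq:square}, simplicially in $l$. After $B^\infty$ and $\operatorname{colim}_l$ this map is an equivalence on each corner, by Lemmas~\ref{lem:model} and~\ref{lem:graded}. So it suffices to show that the new square is a pushout after $B^\infty$ for each $l$.

Deleting vertexless trees does not change $(\kappa,h)$, so the right vertical functor factors as $\mathcal L_l^{\le1}\xrightarrow{\mathrm{del}}\mathcal L_l^{=1}\to N_k\mathrm{Bar}_l$. The second functor is an equivalence: all trees have exactly one vertex if and only if $\mathrm{out}$ and $\mathrm{in}$ induce a bijection $V\sqcup I\to\mathrm{Ed}$, so the edges are determined by $\kappa$ up to unique isomorphism, and the condition $a\le b$ holds for every $h$. The claim is now \eqref{eq:graded} for $m=1$.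
\end{proof}

\section{End of the proof of Theorem~\ref{thm:B}}\label{sec:end}

\begin{lemma}\label{lem:susp}
Let $Z_\bullet$ be a simplicial spectrum with $Z_0\simeq0$ whose Segal maps $Z_l\to Z_1^{\oplus l}$ are equivalences. Then $\operatorname{colim}_lZ_l\simeq\Sigma Z_1$.
\end{lemma}

\begin{proof}
For a simplicial set $K$ let $K\otimes Z_1$ be the simplicial spectrum $l\mapsto\bigoplus_{K_l}Z_1$; its colimit is $\Sigma^\infty_+|K|\wedge Z_1$. The functor $U\mapsto\Delta^n\otimes U$ is left adjoint to evaluation at $[n]$. So the identity of $Z_1$ gives a map $\Delta^1\otimes Z_1\to Z_\bullet$, equal to $\theta^*\colon Z_1\to Z_l$ on the summand $\theta\colon[l]\to[1]$, and its restriction to $\partial\Delta^1\otimes Z_1$ is null because $Z_0\simeq0$. We obtain a map to $Z_\bullet$ from the cofiber $C_\bullet$ of $\partial\Delta^1\otimes Z_1\to\Delta^1\otimes Z_1$. Here $C_l$ is the sum of the copies of $Z_1$ indexed by the surjections $\theta_1,\dots,\theta_l\colon[l]\to[1]$, where $\theta_j$ jumps between $j-1$ and $j$. Let $\rho_i\colon[1]\to[l]$ have image $\{i-1,i\}$. Then $\theta_j\rho_i$ is the identity for $i=j$, and it is constant for $i\ne j$, so that $\rho_i^*\theta_j^*$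 factors through $Z_0\simeq0$. Thus $C_l\to Z_l\to Z_1^{\oplus l}$ is the identity matrix, $C_\bullet\to Z_\bullet$ is an equivalence, and $\operatorname{colim}_lC_l\simeq\Sigma^\infty S^1\wedge Z_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Apply $B^\infty$ and $\operatorname{colim}_{l,k}$ to \eqref{eq:square}. By Proposition~\ref{prop:second} the result is a colimit over $k$ of pushout squares, hence a pushout square. We identify its corners.

All structure maps of $X^0_{l,k}=N_kN_l\mathrm{Fin}^\simeq$ are equivalences, with value $\mathrm{Fin}^\simeq$, and $\Delta^{op}\times\Delta^{op}$ is weakly contractible; so the upper left corner is $\mathbb S$ by (F3). The upper right corner is $0$ by Proposition~\ref{prop:first}, and the lower left corner is $0$. The lower right corner is $\operatorname{colim}_lZ_l$ with $Z_l=B^\infty|\mathrm{Bar}_l|$. Here $Z_0\simeq0$, $Z_1=E$, and the Segal maps are equivalences because $|\cdot|$ and $B^\infty$ preserve finite products. By Lemma~\ref{lem:susp} this corner is $\Sigma E$. Hence $\Sigma E\simeq\Sigma\mathbb S$, so $E\simeq\mathbb S$ and $\pi_0E\cong\mathbb Z$.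

It remains to see that $e_2$ is such an equivalence. The group $\pi_0E$ is the group completion of $\pi_0|W|$, so it is generated by the classes $[c_n]$ of the corollas. The vertexless tree $\varnothing\to c_1$ gives $[c_1]=0$, and a two-vertex tree $c_2\sqcup c_n\to c_{n+1}$ gives $[c_{n+1}]=[c_n]+[c_2]$. So $[c_n]=(n-1)[c_2]$, and $[c_2]$ generates $\pi_0E\cong\mathbb Z$. Thus $e_2\colon\mathbb S\to E\simeq\mathbb S$ has degree $\pm1$ and is an equivalence.
\end{proof}

This completes the proofs of Theorem~\ref{thm:A} and Corollary~\ref{cor:main}.

\section{Picard spectra, recognition, and arity zero}\label{sec:compl}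

\begin{proposition}\label{prop:picspec}
For every symmetric monoidal $\infty$-category $\mathcal C$, the functor $\mathrm{ev}_2$ induces an equivalence $\mathrm{pic}(\mathrm{Operad}(\mathcal C))\simeq\mathrm{pic}(\mathcal C)$. In particular $\mathrm{Aut}_{\mathrm{Operad}(\mathcal C)}(O)\simeq\mathrm{GL}_1(\mathbf 1)$, the space of automorphisms of $\mathbf 1$, for every invertible operad $O$; and $O$, with all $\Sigma_n$-actions and coherences, is determined by the object $O(2)$ without its $\Sigma_2$-action.
\end{proposition}

\begin{proof}
The equivalence of spaces \eqref{eq:ev2} is an $E_\infty$-map, since $\mathrm{ev}_2$ is symmetric monoidal; apply $B^\infty$. Taking loops at $O$ in \eqref{eq:ev2} gives $\mathrm{Aut}(O)\simeq\mathrm{Aut}(O(2))$, and tensoring with $O(2)^{-1}$ gives $\mathrm{Aut}(O(2))\simeq\mathrm{Aut}(\mathbf 1)$. The fibers of \eqref{eq:ev2} are contractible, which is the last statement.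
\end{proof}

Lemma~\ref{lem:invertible} involves all trees. One family of two-vertex trees suffices.

\begin{proposition}\label{prop:recog}
For $O\in\mathrm{Operad}(L\mathrm{Sp})$ the following are equivalent:
\begin{enumerate}
\item[(1)] $O\simeq\mathrm{CoEnd}(X)$ for some invertible $X$ (and then $X\simeq O(2)$);
\item[(2)] $O$ is invertible;
\item[(3)] $L\mathbb S\to O(1)$ is an equivalence, $O(2)$ is invertible, and $\circ_1\colon O(2)\wedge O(n)\to O(n+1)$ is an equivalence for all $n\ge2$.
\end{enumerate}
\end{proposition}

\begin{proof}
The equivalence of (1) and (2) is Corollary~\ref{cor:main}, and (2) implies (3) by Lemma~\ref{lem:invertible}. Assume (3). By induction all $O(n)$ are invertible. We show by induction on $n$ that $\circ_1\colon O(n)\wedge O(m)\to O(n+m-1)$ is an equivalence for all $m$. If $n=1$ or $m=1$, its composite with the unit, an equivalence, is the identity. For $n=2$ and $m\ge2$ it is the hypothesis. For the step from $n\ge2$ to $n+1$ with $m\ge2$, the relation $(a\circ_1b)\circ_1c=a\circ_1(b\circ_1c)$ is a commutative square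
\[\begin{array}{ccc}
O(2)\wedge O(n)\wedge O(m)&\xrightarrow{\ \circ_1\wedge1\ }&O(n+1)\wedge O(m)\\
\downarrow{\scriptstyle 1\wedge\circ_1}&&\downarrow{\scriptstyle\circ_1}\\
O(2)\wedge O(n+m-1)&\xrightarrow{\ \circ_1\ }&O(n+m),
\end{array}\]
in which the horizontal maps are equivalences by hypothesis and the left map by induction. So the right map is an equivalence. Every two-vertex tree differs from one defining $\circ_1$ by relabeling leaves and inputs, so its structure map is an equivalence. A tree with $r\ge3$ vertices, viewed as a morphism of $W$, factors as a two-vertex tree tensored with identities, which contracts one inner edge, followed by a tree with $r-1$ vertices. Trees with one vertex are isomorphisms of $W$, and the vertexless tree gives the unit. So all structure maps are equivalences, and Lemma~\ref{lem:invertible} gives (2).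
\end{proof}

\begin{remark}
Condition (3) can be checked directly for $\mathrm{CoEnd}(X)$ with $X$ invertible. There $\circ_1$ is the map $F(X,X^{\wedge n})\to F(X\wedge X,X^{\wedge n}\wedge X)$ followed by composition with $F(X,X\wedge X)$, and both are equivalences because $F(U,U')\simeq U^{-1}\wedge U'$ for invertible $U$.
\end{remark}

\begin{proposition}\label{prop:zero}
Theorems~\ref{thm:A} and~\ref{thm:B} and Proposition~\ref{prop:picspec} also hold for operads with terms $O(n)$, $n\ge0$. Every invertible operad without arity-zero term extends, uniquely up to contractible choice, to an invertible operad with arity-zero term, and then $O(0)\simeq O(2)^{-1}$.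
\end{proposition}

\begin{proof}
Allow the color $0$ and nullary vertices. The envelope $W^+$ has as objects arbitrary maps $I\to V$ of finite sets, forests are defined as before, and $F$ is replaced by the category $\mathrm{Fin}$ of all finite sets and maps. Surjectivity was used in three places. First, it placed leaf--root maps in $F$; now they are arbitrary maps and lie in $\mathrm{Fin}$. Second, it entered the computation of $|F|$; now $|\mathrm{Fin}|\simeq\ast$ because $\varnothing$ is initial, so again $B^\infty|\mathrm{Fin}|\simeq0$. Third, it determined the generators of $\pi_0E$; now there is also $[c_0]$, and the two-vertex tree $c_2\sqcup c_0\to c_1$ gives $[c_0]+[c_2]=[c_1]=0$, so $[c_2]$ still generates. The facts about trees used in Section~\ref{sec:second} rest on acyclicity alone: a forest without roots is empty, every edge leads to a unique root, and a tree with a vertex has a root vertex that is reached from every vertex. So all other arguments apply without change.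

Forgetting $O(0)$ is restriction along $W\subset W^+$ and commutes with $\mathrm{ev}_2$. Since $\mathrm{ev}_2$ is an equivalence on spaces of invertible operads in both settings, so is the forgetful map, and its fibers are contractible. Finally, Lemma~\ref{lem:invertible} gives equivalences $O(2)\otimes O(0)\simeq O(1)\simeq\mathbf 1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HA} Lurie, \emph{Higher Algebra}.

\bibitem{Malin} Connor Malin, \emph{Unstable $1$-semiadditivity as classifying Goodwillie towers}, arXiv:2506.11245 (2025).

\bibitem{PS} Pavlov and Scholbach, \emph{Admissibility and rectification of colored symmetric operads}.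

\end{thebibliography}
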